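\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Half-space depth and the sharp volume threshold\\ for random polytopes in a simplex}


\begin{abstract}
Let $Q_N$ be the convex hull of $N$ independent uniform points in the standard simplex $\Omega_d\subset\mathbb R^d$, and let $\gamma$ be the Euler--Mascheroni constant. We prove a conjecture taken from a paper of Frieze, Pegden and Tkocz: if $N>e^{(\gamma+\varepsilon)d}$ with $\varepsilon>0$ fixed, then the expected fraction of $\mathrm{Vol}(\Omega_d)$ covered by $Q_N$ tends to $1$ as $d\to\infty$. The main tool is a two-sided estimate of half-space depth in the simplex: at every interior point $\mathbf x$, the least probability of a half-space with $\mathbf x$ on its boundary equals $\prod_i (d x_i)$ up to a factor $O(d)$. The same estimate gives the limiting law in the critical window, which has width of order $\sqrt d$ in $\log N$, and exact exponential rates for the missing volume above the threshold and, in a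 range, for the covered volume below it.
\end{abstract}

\section{The question and the results}

Let
\[
\Omega_d=\{\mathbf x\in\mathbb R^d:\ \mathbf x\ge \mathbf 0,\ x_1+\dots+x_d=1\}
\]
be the standard $(d-1)$-dimensional simplex, and let $\mathrm{Vol}$ denote $(d-1)$-dimensional volume. Choose points $\mathbf q_1,\mathbf q_2,\dots$ independently and uniformly from $\Omega_d$, let $Q_N=Q_{N,d}$ be the convex hull of $\{\mathbf q_1,\dots,\mathbf q_N\}$, and put
\[
\rho_{N,d}=\frac{\mathbb E\,\mathrm{Vol}(Q_N)}{\mathrm{Vol}(\Omega_d)} .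
\]
How many random points does it take to fill most of the simplex? If $\mathbf q$ is one more uniform point, independent of the others, then Fubini's theorem gives
\begin{equation}\label{eq:rho}
\rho_{N,d}=\mathbb P(\mathbf q\in Q_N),
\end{equation}
so the question is when a typical new point lies in the hull of the old ones. Since $Q_N\subseteq Q_{N+1}$, $\rho_{N,d}$ is nondecreasing in $N$.

The problem is taken from \cite{FPT}. Two facts are known. First, there are constants $c_0,C_0>0$ such that $\rho_{N,d}\ge 1-e^{-c_0\sqrt d}$ whenever $d$ is sufficiently large and $N>C_0^d$. Second, for every $\varepsilon>0$, if $N=N(d)<e^{(\gamma-\varepsilon)d}$, then $\rho_{N,d}\to0$ as $d\to\infty$; here $\gamma=0.577\ldots$ is the Euler--Mascheroni constant. Thus the number of points required is exponential in $d$, and the conjecture is that the constant $e^\gamma$ is sharp. It is.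

\begin{theorem}[Sharp threshold]\label{thm:threshold}
For every $\varepsilon>0$, if $N(d)>e^{(\gamma+\varepsilon)d}$, then $\rho_{N(d),d}\to1$ as $d\to\infty$.
\end{theorem}

\subsection*{Why one expects $e^{\gamma}$}

A half-space here is a closed half-space of the affine hull of $\Omega_d$. For $\mathbf x\in\Omega_d$ with all $x_i>0$, define its \emph{depth}
\[
\varphi(\mathbf x)=\inf_h\ \mathbb P(\mathbf q_1\in h),
\]
the infimum being over half-spaces $h$ with $\mathbf x\in\partial h$. If $N$ is much smaller than $1/\varphi(\mathbf x)$, then some half-space with $\mathbf x$ on its boundary probably contains no sample point, and $\mathbf x\notin Q_N$. If $N$ exceeds $1/\varphi(\mathbf x)$ by a large enough polynomial factor in $d$, one expects no such half-space to survive. So the threshold should sit at $1/\varphi(\mathbf q)$ for a typical point $\mathbf q$, and we need to know $\varphi$ up to factors $e^{o(d)}$.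

The answer will be that $\varphi(\mathbf x)$ is essentially
\[
p(\mathbf x)=\prod_{i=1}^d (d\,x_i).
\]
By the inequality of arithmetic and geometric means (AM--GM), $p(\mathbf x)\le1$, with equality only at the barycenter. To see the size of $p$ at a random point, recall the standard representation
\begin{equation}\label{eq:rep}
\mathbf q\stackrel{d}{=}\frac{(E_1,\dots,E_d)}{S},\qquad S=E_1+\dots+E_d,\qquad E_i\ \text{i.i.d.\ }\mathrm{Exp}(1),
\end{equation}
in which $(E_1,\dots,E_d)/S$ is independent of $S$. From now on we take $\mathbf q$ to be equal to $(E_1,\dots,E_d)/S$, with the $E_i$ independent of the sample $\mathbf q_1,\mathbf q_2,\dots$, and put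
\begin{equation}\label{eq:T}
T=-\log p(\mathbf q)=-\sum_{i=1}^d\log E_i+d\log\frac Sd\ \ge 0 .
\end{equation}
Since $S/d\to 1$ in probability and $-\mathbb E\log E_1=-\Gamma'(1)=\gamma$, the law of large numbers gives $T/d\to\gamma$ in probability. A typical point should therefore have depth $e^{-\gamma d+o(d)}$, and the threshold should be at $N=e^{\gamma d+o(d)}$.

\subsection*{Precise statements}

Throughout, $d\ge3$. The theorem on which everything rests is the following.

\begin{theorem}[Depth]\label{thm:depth}
For every $\mathbf x\in\Omega_d$ with positive coordinates,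
\[
\frac{p(\mathbf x)}{e(9d+1)}\ \le\ \varphi(\mathbf x)\ \le\ p(\mathbf x).
\]
\end{theorem}

The upper bound is a single exponential Chebyshev inequality. The lower bound is the heart of the matter: it concerns all half-spaces with $\mathbf x$ on the boundary simultaneously, at every interior point, and loses only a factor linear in $d$. A union bound over possible facets then turns depth into covering probability.

\begin{theorem}[Sandwich]\label{thm:sandwich}
Let $K\ge1$ and $L=\log(110Kd^3)$. If $1\le N\le e^{Kd}$, then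
\[
\bigl(1-2e^{-Kd^2}\bigr)\,\mathbb P(T\le \log N-L)\ \le\ \rho_{N,d}\ \le\ \mathbb E\min(1,Ne^{-T}).
\]
\end{theorem}

The right side is at most $\mathbb P(T\le\log N+\log d)+\frac1d$. So, for $N\le e^{Kd}$ with $K$ fixed, $\rho_{N,d}$ is the distribution function of the explicit random variable $T$ at $\log N$, up to a shift of order $\log d$ in its argument and an additive error of at most $\frac1d$. This is finer than Theorem~\ref{thm:threshold} requires. Together with estimates for $T$ it gives two further results.

\begin{theorem}[Critical window]\label{thm:window}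
Let $\sigma^2=\frac{\pi^2}6-1$ and let $\Phi$ be the standard normal distribution function. There is an absolute constant $C$ such that
\[
\sup_{N\ge1}\left|\rho_{N,d}-\Phi\!\left(\frac{\log N-\gamma d}{\sigma\sqrt d}\right)\right|\le\frac{C\log d}{\sqrt d}.
\]
In particular, if $\log N=\gamma d+s\sqrt d+o(\sqrt d)$, then $\rho_{N,d}\to\Phi(s/\sigma)$, so the transition window has width exactly of order $\sqrt d$ in $\log N$.
\end{theorem}

\begin{theorem}[Exact exponents]\label{thm:exponents}
For $s<1$ let $\Lambda(s)=\log\Gamma(1-s)-s-(1-s)\log(1-s)$, and let $I(\kappa)=\sup_{s<1}\{s\kappa-\Lambda(s)\}$. Suppose that $N=N(d)$ satisfies $\frac1d\log N\to\kappa$ as $d\to\infty$.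
\begin{itemize}
\item[(a)] If $\gamma<\kappa<\infty$, then $-\frac1d\log(1-\rho_{N,d})\to I(\kappa)>0$.
\item[(b)] If $\gamma-(1-\log2)\le\kappa<\gamma$, then $-\frac1d\log\rho_{N,d}\to I(\kappa)>0$.
\end{itemize}
\end{theorem}

Section~\ref{sec:segment} shows the mechanism on a segment, where everything is explicit. Section~\ref{sec:logconcave} proves the one probabilistic lemma needed to replace explicit formulas, and Section~\ref{sec:depth} proves Theorem~\ref{thm:depth}. Section~\ref{sec:cover} passes from depth to covering, and Sections~\ref{sec:window} and~\ref{sec:exponents} read off the consequences.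

\section{The mechanism on a segment}\label{sec:segment}

We first rewrite depth in terms of the exponential variables. On the affine hull $\{\sum y_i=1\}$ the condition $\langle\mathbf u,\mathbf y\rangle\ge t$ is the same as $\langle\mathbf u-t\mathbf 1,\mathbf y\rangle\ge0$. Hence the half-spaces with $\mathbf x$ on the boundary are exactly the sets $\{\langle\mathbf a,\mathbf y\rangle\ge0\}$ with $\mathbf a\ne0$ and $\langle\mathbf a,\mathbf x\rangle=0$. (Such an $\mathbf a$ is never a multiple of $\mathbf 1$, because $\langle c\mathbf 1,\mathbf x\rangle=c$; so it does define a half-space.) The sign of $\langle\mathbf a,\mathbf q\rangle$ does not change on multiplication by $S>0$, so by \eqref{eq:rep}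
\begin{equation}\label{eq:depth}
\varphi(\mathbf x)=\inf\Bigl\{\mathbb P\Bigl(\sum_i a_iE_i\ge0\Bigr):\ \mathbf a\ne0,\ \sum_i a_ix_i=0\Bigr\}.
\end{equation}

Now take $d=2$, for illustration only. Then $\Omega_2$ is a segment, and up to positive multiples there are only two choices, $\mathbf a=\pm(x_2,-x_1)$. Say $x_1>x_2$ and take $\mathbf a=(x_2,-x_1)$. The half-space is $\{y_1\ge x_1\}$, of probability $x_2$; the other choice of sign gives $x_1$. So $\varphi(\mathbf x)=x_2$, whereas $p(\mathbf x)=4x_1x_2$. Let us recover the value $x_2$ by a method that does not depend on knowing it.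

For $t\ge0$ with $b_1=1-tx_2>0$ and $b_2=1+tx_1>0$, the exponential Chebyshev (Chernoff) inequality gives
\[
\mathbb P(x_2E_1-x_1E_2\ge0)\le\mathbb E e^{t(x_2E_1-x_1E_2)}=\frac1{b_1b_2}.
\]
As $t$ varies, $\mathbf b=(b_1,b_2)$ moves along the line $b_1x_1+b_2x_2=1$. By AM--GM on $b_1x_1$ and $b_2x_2$, the product $b_1b_2$ is largest when $b_1=\frac1{2x_1}$ and $b_2=\frac1{2x_2}$, that is, at $t^*=\frac{x_1-x_2}{2x_1x_2}>0$. The best Chernoff bound is therefore $4x_1x_2=p(\mathbf x)$.

To see how much was lost, fix $t=t^*$. Write the probability as the integral of $e^{-y_1-y_2}$ over $\{\mathbf y\ge0,\ x_2y_1\ge x_1y_2\}$, split $e^{-y_1-y_2}=e^{-t^*(x_2y_1-x_1y_2)}e^{-b_1y_1-b_2y_2}$, and substitute $y_i=F_i/b_i$. With $F_1,F_2$ i.i.d.\ $\mathrm{Exp}(1)$ and $\delta=x_1-x_2$ this gives the \emph{identity}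
\[
\mathbb P(x_2E_1-x_1E_2\ge0)=\frac1{b_1b_2}\,\mathbb E\bigl[e^{-X}\mathbf 1_{X\ge0}\bigr],\qquad X=\delta(F_1-F_2).
\]
Here $X$ has mean $0$ and density $\frac1{2\delta}e^{-|u|/\delta}$, so the expectation is $\frac1{2(1+\delta)}=\frac1{4x_1}$. The product is $4x_1x_2\cdot\frac1{4x_1}=x_2$, as it must be. The correction factor lies between $\frac14$ and $\frac12$ because $X$ is centered and its spread $\delta$ is at most $1$.

Two things change for larger $d$. First, there are many directions $\mathbf a$; but the infimum over $\mathbf a$ and the optimization over $t$ merge. If $\mathbf a$ is admissible in \eqref{eq:depth} and $t\ge0$ is such that $\mathbf b=\mathbf 1-t\mathbf a>0$, then $\sum b_ix_i=1$ and the Chernoff bound is $\prod_ib_i^{-1}$. The vector $\mathbf b=\mathbf 1$ corresponds to $t=0$, and every other $\mathbf b>0$ with $\sum b_ix_i=1$ arises from $\mathbf a=\mathbf 1-\mathbf b$ and $t=1$. So the best Chernoff bound over \emph{all} half-spaces is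
\[
\min\Bigl\{\prod_i b_i^{-1}:\ \mathbf b>0,\ \sum_i b_ix_i=1\Bigr\}=p(\mathbf x),
\]
again by AM--GM. Second, $X$ becomes a linear combination of $d$ exponential variables with coefficients of unequal size, and neither an explicit density nor a central limit theorem is available. We need a lower bound for $\mathbb E[e^{-X}\mathbf 1_{X\ge0}]$ that uses only the variance. Log-concavity provides it.

\section{A lemma on log-concave variables}\label{sec:logconcave}

A function $f\ge0$ on $\mathbb R^m$ is \emph{log-concave} if $\log f$, with values in $[-\infty,\infty)$, is concave. Pr\'ekopa's theorem says that the marginal $u\mapsto\int f(u,v)\,dv$ of a log-concave function is log-concave. We use two consequences. Convolutions of log-concave densities are log-concave, since $f(v)g(u-v)$ is log-concave in $(u,v)$. If $X$ has a log-concave density $f$, then its tail $u\mapsto\mathbb P(X>u)=\int f(v)\mathbf 1_{v>u}\,dv$ is log-concave, for the same reason. A nonzero multiple $aE$ of an $\mathrm{Exp}(1)$ variable has a log-concave density, so every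 $\sum a_iE_i$ with $\mathbf a\ne0$ has one.

\begin{lemma}\label{lem:logconcave}
Let $X$ have a log-concave density on $\mathbb R$, mean $0$ and variance $\tau^2\in(0,\infty)$, where $\tau>0$. Then
\begin{itemize}
\item[(i)] $\mathbb P(X\ge0)\ge 1/e$;
\item[(ii)] $\mathbb E[e^{-X}\mathbf 1_{X\ge0}]\ge\dfrac1{e(1+9\tau)}$.
\end{itemize}
\end{lemma}

Some such hypothesis is needed: for $m>0$, a variable equal to $m$ with probability $\frac1{m+1}$ and to $-1$ otherwise has mean $0$ and is nonnegative only with probability $\frac1{m+1}$. In (ii), part (i) ensures that there is mass on $[0,\infty)$. What must be excluded is that this mass sits far from $0$, where $e^{-X}$ is tiny; log-concavity forces the tail to decay from $0$ onward at rate at least $1/(9\tau)$.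

\begin{proof}
Let $G(u)=\mathbb P(X>u)$ and $h=-\log G$, with values in $[0,\infty]$. Then $h$ is convex and is finite on the interval $\{G>0\}$, which contains $X$ almost surely and contains $0=\mathbb EX$. As $X$ has a density, $G$ is continuous and $G(X)$ is uniform on $(0,1)$, so $h(X)\sim\mathrm{Exp}(1)$. Jensen's inequality gives $h(0)=h(\mathbb EX)\le\mathbb Eh(X)=1$, that is, $G(0)\ge1/e$. This is (i).

Part (i) applied to $-X$ gives $G(0)\le1-\frac1e$. Cantelli's inequality, $\mathbb P(X\le-\lambda)\le\frac{\tau^2}{\tau^2+\lambda^2}$ for $\lambda>0$, gives $G(-2\tau)\ge1-\frac15=\frac45$. Hence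
\[
\frac{G(0)}{G(-2\tau)}\le\frac54\Bigl(1-\frac1e\Bigr)<0.7902<e^{-2/9}.
\]
The slopes of the concave function $\log G$ decrease, so for $u>0$
\[
\frac{\log G(u)-\log G(0)}u\le\frac{\log G(0)-\log G(-2\tau)}{2\tau}\le-\frac1{9\tau}
\]
(trivially if $G(u)=0$), and therefore $G(u)\le G(0)e^{-u/(9\tau)}$. Writing $e^{-X}=\int_X^\infty e^{-u}\,du$ and using Fubini's theorem,
\begin{align*}
\mathbb E\bigl[e^{-X}\mathbf 1_{X\ge0}\bigr]
&=\int_0^\infty e^{-u}\,\mathbb P(0\le X\le u)\,du
=\int_0^\infty e^{-u}\bigl(G(0)-G(u)\bigr)\,du\\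
&\ge G(0)\Bigl(1-\int_0^\infty e^{-u(1+\frac1{9\tau})}\,du\Bigr)
=G(0)\Bigl(1-\frac{9\tau}{9\tau+1}\Bigr)=\frac{G(0)}{1+9\tau}.
\end{align*}
Since $G(0)\ge1/e$, this is (ii).
\end{proof}

\section{The depth estimate}\label{sec:depth}

\begin{proof}[Proof of Theorem~\ref{thm:depth}]
We use \eqref{eq:depth}.

\medskip\noindent\textbf{Upper bound.} Take the half-space that is optimal in Section~\ref{sec:segment}: let $b_i=\frac1{dx_i}$ and $a_i=1-b_i<1$. Then $\sum a_ix_i=1-1=0$. If $\mathbf a=0$, then $p(\mathbf x)=1$ and there is nothing to prove. Otherwise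
\[
\varphi(\mathbf x)\le\mathbb P\Bigl(\sum a_iE_i\ge0\Bigr)\le\mathbb E\,e^{\sum a_iE_i}=\prod_i\frac1{1-a_i}=\prod_i\frac1{b_i}=p(\mathbf x).
\]

\medskip\noindent\textbf{Lower bound.} The idea is to tilt the exponential law so that $\sum a_iE_i$ becomes centered, as in Section~\ref{sec:segment}. Fix any $\mathbf a\ne0$ with $\sum a_ix_i=0$. Since all $x_i>0$, $\mathbf a$ has both positive and negative entries. Consider
\[
f(t)=\log\mathbb Ee^{t\sum a_iE_i}=-\sum_i\log(1-ta_i)
\]
on the open interval $\bigl(\frac1{\min a_i},\frac1{\max a_i}\bigr)$, which contains $0$. There $f''(t)=\sum a_i^2/(1-ta_i)^2>0$. At each end at least one of the summands tends to $+\infty$, while the others stay bounded below. So $f$ has a unique minimizer $t^*$, and $f'(t^*)=\sum_i a_i/(1-t^*a_i)=0$.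

\smallskip\noindent\emph{Case $t^*\le0$.} As $f'$ is increasing, $\sum a_i=f'(0)\ge f'(t^*)=0$. So $Y=\sum a_iE_i$ has mean $m\ge0$ and a log-concave density. By Lemma~\ref{lem:logconcave}(i) applied to $Y-m$,
\[
\mathbb P(Y\ge0)\ge\mathbb P(Y-m\ge0)\ge\frac1e\ge\frac{p(\mathbf x)}e .
\]

\smallskip\noindent\emph{Case $t^*>0$.} Put
\[
b_i=1-t^*a_i>0,\qquad c_i=\frac{t^*a_i}{b_i}=\frac1{b_i}-1>-1 .
\]
Since $e^{-\sum y_i}=e^{-t^*\sum a_iy_i}e^{-\sum b_iy_i}$, the substitution $y_i=F_i/b_i$, with $F_i$ i.i.d.\ $\mathrm{Exp}(1)$, gives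
\begin{align*}
\mathbb P\Bigl(\sum a_iE_i\ge0\Bigr)
&=\int_{\mathbf y\ge0,\ \sum a_iy_i\ge0}e^{-t^*\sum a_iy_i}\,e^{-\sum b_iy_i}\,d\mathbf y\\
&=\prod_i\frac1{b_i}\cdot\mathbb E\bigl[e^{-X}\mathbf 1_{X\ge0}\bigr],\qquad X=\sum_i c_iF_i .
\end{align*}
Here the indicator $\mathbf 1_{\sum a_iy_i\ge0}$ became $\mathbf 1_{X\ge0}$ because $X=t^*\sum a_iy_i$ and $t^*>0$. We bound the two factors.

\emph{The product.} Since $\sum b_ix_i=\sum x_i-t^*\sum a_ix_i=1$, AM--GM gives $\prod_i(d\,b_ix_i)\le\bigl(\sum b_ix_i\bigr)^d=1$, that is, $\prod_ib_i^{-1}\ge\prod_i(dx_i)=p(\mathbf x)$.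

\emph{The expectation.} The equation $f'(t^*)=0$ says that $\sum_ic_i=0$, so $\mathbb EX=0$. Not all $c_i$ vanish, so $X$ has a log-concave density; its variance is $\tau^2=\sum c_i^2>0$. The numbers $1+c_i$ are positive with sum $d$, so $\sum(1+c_i)^2\le d^2$, and
\[
\tau^2=\sum(1+c_i)^2-2\sum(1+c_i)+d\le d^2-d<d^2 .
\]
Lemma~\ref{lem:logconcave}(ii) gives $\mathbb E[e^{-X}\mathbf 1_{X\ge0}]\ge\frac1{e(1+9d)}$.

\smallskip
In both cases $\mathbb P(\sum a_iE_i\ge0)\ge p(\mathbf x)/(e(9d+1))$. Take the infimum over $\mathbf a$.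
\end{proof}

\begin{remark}[Geometry of the optimal half-space]
Suppose that $\mathbf x$ is not the barycenter. The half-space in the upper bound is $\{\mathbf y:\sum_iy_i/x_i\le d\}$. If $p(\mathbf y)\ge p(\mathbf x)$, then AM--GM gives $\frac1d\sum_iy_i/x_i\ge(p(\mathbf y)/p(\mathbf x))^{1/d}\ge1$. So the bounding hyperplane supports the convex set $\{p\ge p(\mathbf x)\}$ at $\mathbf x$, and the half-space lies on the other side. Theorem~\ref{thm:depth} says that the sets $\{\varphi\ge\eta\}$ are squeezed between superlevel sets of $p$ whose levels differ by the factor $e(9d+1)$.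
\end{remark}

\section{From depth to covering}\label{sec:cover}

Small depth makes covering unlikely by a union bound over the sample points. For the converse there are infinitely many half-spaces with $\mathbf x$ on the boundary to control. We reduce to finitely many by rotating an empty half-space until its boundary passes through $d-2$ sample points.

\begin{lemma}\label{lem:cover}
Let $\mathbf x\in\Omega_d$ have positive coordinates. Then
\begin{itemize}
\item[(i)] $\mathbb P(\mathbf x\in Q_N)\le N\varphi(\mathbf x)$ for all $N\ge1$;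
\item[(ii)] $\mathbb P(\mathbf x\notin Q_N)\le2\binom N{d-2}\bigl(1-\varphi(\mathbf x)\bigr)^{N-d+2}$ for all $N\ge d$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $h$ be a half-space with $\mathbf x\in\partial h$. If no $\mathbf q_i$ lies in $h$, then all of them, and hence $Q_N$, lie in its complement, which is convex and omits $\mathbf x$. So $\mathbb P(\mathbf x\in Q_N)\le N\,\mathbb P(\mathbf q_1\in h)$. Take the infimum over $h$.

(ii) Let $n=d-1\ge2$ be the dimension of $\Omega_d$. Almost surely $\mathbf x$ and any $n$ of the points $\mathbf q_i$ are affinely independent, because each successive point avoids the proper affine subspace spanned by $\mathbf x$ and fewer than $n$ previous points. So any $n$ of the vectors $\mathbf v_i=\mathbf q_i-\mathbf x$ are linearly independent in the $n$-dimensional space $\{\sum y_i=0\}$. We assume this.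

Suppose $\mathbf x\notin Q_N$. Strict separation gives a linear functional that is positive on every $\mathbf v_i$, so the cone $\mathcal C$ generated by the $\mathbf v_i$ is pointed. It is polyhedral, and it is $n$-dimensional because $N\ge n$. Hence it has a facet, $\mathcal C\cap H$ for some supporting linear hyperplane $H$. This facet has dimension $n-1$ and is generated by those $\mathbf v_i$ that lie in $H$, so there are at least $n-1$ of them; by general position there are at most $n-1$. Translating back: there is a set $J$ of $n-1=d-2$ indices such that the hyperplane through $\mathbf x$ and $\{\mathbf q_j\}_{j\in J}$, which is unique by general position, has all other $\mathbf q_i$ strictly on one side.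

Fix $J$ and condition on $\{\mathbf q_j\}_{j\in J}$. Each open side of the hyperplane has probability at most $1-\varphi(\mathbf x)$, because its complement is a closed half-space with $\mathbf x$ on its boundary. The remaining $N-d+2$ points are independent of the hyperplane, so they all lie on a given side with probability at most $(1-\varphi(\mathbf x))^{N-d+2}$. Sum over the two sides and over $J$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sandwich}]
Almost surely $\mathbf q$ has positive coordinates, so we may condition on $\mathbf q=\mathbf x$ in \eqref{eq:rho} and use Lemma~\ref{lem:cover}.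

\emph{Upper bound.} By Lemma~\ref{lem:cover}(i) and Theorem~\ref{thm:depth}, $\mathbb P(\mathbf x\in Q_N)\le N\varphi(\mathbf x)\le Np(\mathbf x)$. Hence $\rho_{N,d}\le\mathbb E\min(1,Np(\mathbf q))=\mathbb E\min(1,Ne^{-T})$.

\emph{Lower bound.} Let $\mathbf x$ satisfy $-\log p(\mathbf x)\le\log N-L$, that is, $Np(\mathbf x)\ge e^L$. Since $p\le1$, this forces $N\ge e^L=110Kd^3\ge2d$, so Lemma~\ref{lem:cover}(ii) applies. The factor $\binom N{d-2}\le N^d\le e^{Kd^2}$ there has logarithm at most $Kd^2$, so it suffices that $N\varphi(\mathbf x)$ be a large enough multiple of $Kd^2$; $L$ is chosen for this. By Theorem~\ref{thm:depth},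
\[
N\varphi(\mathbf x)\ge\frac{Np(\mathbf x)}{e(9d+1)}\ge\frac{110Kd^3}{10e\,d}=\frac{11}e\,Kd^2\ge4Kd^2 .
\]
Since $N-d+2\ge N/2$ and $1-\varphi\le e^{-\varphi}$,
\[
\mathbb P(\mathbf x\notin Q_N)\le2\exp\Bigl(Kd^2-\frac12N\varphi(\mathbf x)\Bigr)\le2e^{-Kd^2}.
\]
Integrate over $\mathbf q$ on the event $\{T\le\log N-L\}$.
\end{proof}

The hypothesis $N\le e^{Kd}$ is used only to bound the binomial coefficient. For Theorems~\ref{thm:threshold} and~\ref{thm:window}, larger $N$ are handled by the monotonicity of $\rho_{N,d}$ in $N$.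

\section{The threshold and the critical window}\label{sec:window}

\begin{proof}[Proof of Theorem~\ref{thm:threshold}]
We may assume $\varepsilon\le1$. By monotonicity it suffices to treat $N=\lceil e^{(\gamma+\varepsilon)d}\rceil$, and $N\le e^{2d}$ for large $d$ because $\gamma+1<2$. By \eqref{eq:T} and the law of large numbers,
\[
\frac Td=-\frac1d\sum_{i=1}^d\log E_i+\log\frac Sd\ \longrightarrow\ \gamma\quad\text{in probability}.
\]
Theorem~\ref{thm:sandwich} with $K=2$ gives
\[
\rho_{N,d}\ge\bigl(1-2e^{-2d^2}\bigr)\,\mathbb P\bigl(T\le(\gamma+\varepsilon)d-\log(220d^3)\bigr)\longrightarrow1. \qedhere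
\]
\end{proof}

\begin{remark}\label{rem:lower}
The complementary statement also follows: if $N<e^{(\gamma-\varepsilon)d}$, then $\rho_{N,d}\le\mathbb E\min(1,Ne^{-T})\le\mathbb P\bigl(T\le(\gamma-\frac\varepsilon2)d\bigr)+e^{-\varepsilon d/2}\to0$.
\end{remark}

For the window we need the fluctuations of $T$ on the scale $\sqrt d$. The two terms $-\sum\log E_i$ and $d\log(S/d)$ in \eqref{eq:T} both fluctuate on this scale and are correlated, so we cannot treat them separately. Replacing $\log(S/d)$ by its linearization $S/d-1$ turns $T$ into a sum of i.i.d.\ variables. The error has a sign and is at most $\log d$ with probability at least $1-\frac2d$.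

\begin{proof}[Proof of Theorem~\ref{thm:window}]
Put
\[
W=\sum_{i=1}^d(E_i-1-\log E_i),\qquad U=\frac Sd-1,\qquad g(u)=u-\log(1+u)\ge0 .
\]
Since $\sum(E_i-1)=dU$, we have $W-d\,g(U)=-\sum\log E_i+d\log(1+U)$, so
\begin{equation}\label{eq:TW}
T=W-d\,g(U)\le W.
\end{equation}

\emph{The main term.} The summands of $W$ have mean $0+\gamma=\gamma$. Recall that $\mathrm{Var}(\log E_1)=\pi^2/6$. From $\Gamma'(2)=\Gamma(1)+\Gamma'(1)=1-\gamma$,
\[
\mathrm{Cov}(E_1,\log E_1)=\mathbb E[E_1\log E_1]-\mathbb E\log E_1=\Gamma'(2)-\Gamma'(1)=(1-\gamma)+\gamma=1 .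
\]
So $\mathrm{Var}(E_1-1-\log E_1)=1+\frac{\pi^2}6-2=\sigma^2$. The third absolute moment is finite, and the Berry--Esseen theorem gives an absolute constant $C_1$ with
\begin{equation}\label{eq:BE}
\sup_y\left|\mathbb P(W\le y)-\Phi\Bigl(\frac{y-\gamma d}{\sigma\sqrt d}\Bigr)\right|\le\frac{C_1}{\sqrt d}.
\end{equation}

\emph{The error term.} For $u\ge0$, Chernoff's inequality with $\theta=\frac u{1+u}$ gives
\[
\mathbb P(U\ge u)\le e^{-\theta d(1+u)}(1-\theta)^{-d}=e^{-du}(1+u)^d=e^{-dg(u)} ;
\]
for $-1<u\le0$ the same $\theta$, now nonpositive, gives $\mathbb P(U\le u)\le e^{-dg(u)}$. On each side of $0$ the function $g$ is monotone and continuous, growing from $0$ to $\infty$ as $u$ moves away from $0$ toward $\infty$ or toward $-1$. So for $v\ge0$ the event $\{d\,g(U)\ge v\}$ is the union of one event of each kind, both with $d\,g(u)=v$, and $\mathbb P(d\,g(U)\ge v)\le2e^{-v}$. With $v=\log d$, \eqref{eq:TW} yields, for all real $y$,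
\begin{equation}\label{eq:TWprob}
\mathbb P(W\le y)\le\mathbb P(T\le y)\le\mathbb P(W\le y+\log d)+\frac2d .
\end{equation}

\emph{The range $N\le e^{2d}$.} Theorem~\ref{thm:sandwich} with $K=2$ and \eqref{eq:TWprob} give
\[
\rho_{N,d}\ge\mathbb P(T\le\log N-\log(220d^3))-2e^{-2d^2}\ge\mathbb P(W\le\log N-\log(220d^3))-2e^{-2d^2}.
\]
In the other direction, $Ne^{-T}<\frac1d$ when $T>\log N+\log d$, so
\[
\rho_{N,d}\le\mathbb E\min(1,Ne^{-T})\le\mathbb P(T\le\log N+\log d)+\frac1d\le\mathbb P(W\le\log N+2\log d)+\frac3d .
\]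
Apply \eqref{eq:BE} to both bounds. As $\Phi$ is Lipschitz, a shift of $y$ by $O(\log d)$ changes $\Phi\bigl(\frac{y-\gamma d}{\sigma\sqrt d}\bigr)$ by $O(\log d/\sqrt d)$. This proves the claim for $N\le e^{2d}$.

\emph{The range $N>e^{2d}$.} Let $N_0=\lfloor e^{2d}\rfloor\le N$. Then $\log N_0-\gamma d\ge(2-\gamma)d-1\ge d$, because $(1-\gamma)d\ge1$ for $d\ge3$. So for both $N_0$ and $N$ the corresponding value of $\Phi$ is at least $\Phi(\sqrt d/\sigma)\ge1-e^{-d/(2\sigma^2)}$. By the case just proved, $1\ge\rho_{N,d}\ge\rho_{N_0,d}\ge1-O(\log d/\sqrt d)$. So $\rho_{N,d}$ and its $\Phi$-value are both within $O(\log d/\sqrt d)$ of $1$.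

Finally, if $\log N=\gamma d+s\sqrt d+o(\sqrt d)$, then the argument of $\Phi$ tends to $s/\sigma$, which gives the last statement.
\end{proof}

\section{Exact exponents}\label{sec:exponents}

Berry--Esseen says nothing about probabilities that are exponentially small. For these we use the moment generating function of $T$, which is explicit, together with the following standard theorem.

\medskip\noindent\textbf{G\"artner--Ellis theorem (dimension one).} \emph{Let $Z_d$ be real random variables such that $\Lambda(s)=\lim_{d\to\infty}\frac1d\log\mathbb Ee^{sdZ_d}\in(-\infty,\infty]$ exists for every $s\in\mathbb R$. Assume that $0$ is interior to $\{\Lambda<\infty\}$, that $\Lambda$ is lower semicontinuous, and that it is essentially smooth: differentiable in the interior of $\{\Lambda<\infty\}$, with $|\Lambda'|\to\infty$ at each finite endpoint. Let $\Lambda^*(\kappa)=\sup_s\{s\kappa-\Lambda(s)\}$. Then $\limsup\frac1d\log\mathbb P(Z_d\in A)\le-\inf_A\Lambda^*$ for closed $A$, and $\liminf\frac1d\log\mathbb P(Z_d\in B)\ge-\inf_B\Lambda^*$ for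 open $B$.}

\medskip
\noindent\textbf{The generating function of $T$.} Let $s<1$. Because $S$ is independent of $\mathbf q=(E_1,\dots,E_d)/S$ and has a $\mathrm{Gamma}(d)$ law, $\mathbb E\prod E_i^{-s}=\mathbb E S^{-sd}\cdot\mathbb E\prod q_i^{-s}$, where $q_1,\dots,q_d$ are the coordinates of $\mathbf q$. The left side is $\Gamma(1-s)^d$ and $\mathbb ES^{-sd}=\Gamma((1-s)d)/\Gamma(d)$, so
\begin{equation}\label{eq:mgf}
\mathbb Ee^{sT}=d^{-sd}\,\mathbb E\prod_iq_i^{-s}=d^{-sd}\,\frac{\Gamma(1-s)^d\,\Gamma(d)}{\Gamma((1-s)d)} .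
\end{equation}
Now fix $d$ and let $s\uparrow1$. With $r=1-s$, the right side is asymptotic to a positive constant (depending on $d$) times $r^{-d}\cdot r$ and tends to $\infty$. Since $T\ge0$, monotone convergence gives $\mathbb Ee^{T}=\infty$, and hence $\mathbb Ee^{sT}=\infty$ for all $s\ge1$.

For fixed $s<1$ and $r=1-s$, Stirling's formula gives, as $d\to\infty$,
\begin{align*}
\frac1d\log\frac{\Gamma(d)}{\Gamma(rd)}&=\log d-1-r\log(rd)+r+O\Bigl(\frac{\log d}d\Bigr)\\
&=s\log d-s-r\log r+O\Bigl(\frac{\log d}d\Bigr).
\end{align*}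
The terms $s\log d$ cancel in \eqref{eq:mgf}, and $\frac1d\log\mathbb Ee^{sT}\to\log\Gamma(r)-s-r\log r=\Lambda(s)$. Set $\Lambda=+\infty$ on $[1,\infty)$; then $I=\Lambda^*$.

\medskip
\noindent\textbf{Properties of $\Lambda$ and $I$.} Let $\psi=\Gamma'/\Gamma$. For $s<1$ and $r=1-s$,
\[
\Lambda'(s)=\log r-\psi(r),\qquad\Lambda''(s)=\psi'(r)-\frac1r>0,
\]
the inequality because $\psi'(r)=\sum_{k\ge0}(r+k)^{-2}>\int_r^\infty v^{-2}\,dv=\frac1r$. As $s\uparrow1$, that is, $r\downarrow0$, we have $\Lambda(s)\to\infty$, and $\Lambda'(s)=\log r+\frac1r-\psi(1+r)\to\infty$. As $s\to-\infty$, $\psi(r)=\log r+O(1/r)$ gives $\Lambda'(s)\to0$. So the hypotheses of the G\"artner--Ellis theorem hold for $Z_d=T/d$. Moreover $\Lambda'$ is an increasing bijection from $(-\infty,1)$ onto $(0,\infty)$, with $\Lambda'(0)=-\psi(1)=\gamma$.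

For $\kappa>0$ let $s_\kappa$ be the solution of $\Lambda'(s_\kappa)=\kappa$. Then $I(\kappa)=s_\kappa\kappa-\Lambda(s_\kappa)$ and $I'(\kappa)=s_\kappa$, which is increasing in $\kappa$. So $I$ is finite, continuous and strictly convex on $(0,\infty)$. Since $\Lambda(0)=0$, we have $I\ge0$ on $\mathbb R$; since $s_\gamma=0$, $I(\gamma)=0$. By strict convexity $I$ is positive on $(0,\infty)\setminus\{\gamma\}$. As a convex function on $\mathbb R$ with values in $[0,\infty]$ and minimum at $\gamma$, it is nonincreasing to the left of $\gamma$ and nondecreasing to the right.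

Let $\kappa_d\to\kappa$. If $\kappa>\gamma$ and $0<\delta<\kappa-\gamma$, then for large $d$
\[
\mathbb P\Bigl(\frac Td>\kappa+\delta\Bigr)\le\mathbb P(T>\kappa_dd)\le\mathbb P(T\ge\kappa_dd)\le\mathbb P\Bigl(\frac Td\ge\kappa-\delta\Bigr).
\]
By the G\"artner--Ellis theorem and the monotonicity and continuity of $I$, the first probability is at least $e^{-dI(\kappa+\delta)+o(d)}$ and the last is at most $e^{-dI(\kappa-\delta)+o(d)}$. If $0<\kappa<\gamma$, argue in the same way with $\{T/d<\kappa-\delta\}$ and $\{T/d\le\kappa+\delta\}$, where $0<\delta<\min(\kappa,\gamma-\kappa)$. Letting $\delta\downarrow0$ and using continuity of $I$,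
\begin{equation}\label{eq:LD}
\begin{aligned}
\mathbb P(T\ge\kappa_dd)\ \text{and}\ \mathbb P(T>\kappa_dd)&=e^{-dI(\kappa)+o(d)}&&(\kappa>\gamma),\\
\mathbb P(T\le\kappa_dd)&=e^{-dI(\kappa)+o(d)}&&(0<\kappa<\gamma).
\end{aligned}
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:exponents}]
Fix $K\ge1$ with $K>\kappa$, so that $N\le e^{Kd}$ for large $d$ and Theorem~\ref{thm:sandwich} applies. The shift $L=O(\log d)$ does not affect the limit of $\frac1d\log N$, so \eqref{eq:LD} may be used with $\log N-L$, or $\log N+1$, in place of $\kappa_dd$.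

(a) The lower bound of Theorem~\ref{thm:sandwich} gives
\[
1-\rho_{N,d}\le\mathbb P(T>\log N-L)+2e^{-Kd^2}\le e^{-dI(\kappa)+o(d)},
\]
and the upper bound gives
\[
1-\rho_{N,d}\ge\mathbb E\bigl(1-Ne^{-T}\bigr)^+\ge(1-e^{-1})\,\mathbb P(T\ge\log N+1)=e^{-dI(\kappa)+o(d)} .
\]

(b) Note that $\gamma-(1-\log2)>0$, so $\kappa>0$. The lower bound of Theorem~\ref{thm:sandwich} gives
\[
\rho_{N,d}\ge\bigl(1-2e^{-Kd^2}\bigr)\,\mathbb P(T\le\log N-L)=e^{-dI(\kappa)+o(d)} .
\]
For the upper bound, $\min(1,z)\le z^\theta$ for $z\ge0$ and $0\le\theta\le1$, so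
\[
\rho_{N,d}\le N^\theta\,\mathbb Ee^{-\theta T}=e^{d(\theta\kappa+\Lambda(-\theta))+o(d)} .
\]
We would like to take $\theta=-s_\kappa$, for then the exponent is $-s_\kappa\kappa+\Lambda(s_\kappa)=-I(\kappa)$. This is allowed exactly when $-1\le s_\kappa\le0$, that is, when $\Lambda'(-1)\le\kappa\le\Lambda'(0)=\gamma$. Since $\psi(2)=1-\gamma$,
\[
\Lambda'(-1)=\log2-\psi(2)=\gamma-(1-\log2),
\]
so the choice is allowed throughout the range in (b). In both parts, positivity of $I(\kappa)$ was shown above.
\end{proof}

\begin{remark}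
For $0<\kappa<\gamma-(1-\log2)$ the lower bound $\rho_{N,d}\ge e^{-dI(\kappa)+o(d)}$ remains valid, while the best choice $\theta=1$ gives only $\rho_{N,d}\le e^{d(\kappa+\Lambda(-1))+o(d)}$ with $\Lambda(-1)=1-2\log2$. The two do not match: $-I(\kappa)=\min_{s<1}\{\Lambda(s)-s\kappa\}$ is attained only at $s_\kappa<-1$, so $\kappa+\Lambda(-1)>-I(\kappa)$.
\end{remark}

\begin{remark}
Theorem~\ref{thm:exponents}(a), applied to $\lceil C_0^d\rceil$ points, and monotonicity show that for every fixed $C_0>e^\gamma$ and every $c<I(\log C_0)$ one has $\rho_{N,d}\ge1-e^{-cd}$ whenever $d$ is sufficiently large and $N>C_0^d$.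
\end{remark}

\begin{thebibliography}{1}
\bibitem{FPT} Alan Frieze, Wesley Pegden, Tomasz Tkocz, \emph{Random volumes in $d$-dimensional polytopes}, arXiv:2002.11693 (2020).
\end{thebibliography}

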